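# Preduals of a CSL algebra built from single bit flips

## 1. One sequence with many limits in $\ell^1$

Write vectors of $\ell^1$ as $y=(y_0,y_1,y_2,\dots)$, with unit vectors $e_0,e_1,e_2,\dots$. Fix $c\in[0,1]$ and put
$$V_c=\{x=(x_0,x_1,x_2,\dots)\in\ell^\infty:\ \lim_{n\to\infty}x_n=c\,x_0\}.$$
For $c=0$ this is $c_0$. For $c=1$ it is the space of convergent sequences, written so that the entry $x_0$ records the limit. Both are closed subspaces of $\ell^\infty$, as is every $V_c$.

We claim that the pairing $\langle x,y\rangle=\sum_{n\ge0}x_ny_n$ identifies $V_c^*$ isometrically with $\ell^1$, for every $c$. Let $w=(1,c,c,c,\dots)\in V_c$, and let $\delta_n\in V_c$ ($n\ge1$) be the sequence with a single $1$ at place $n$. For $x\in V_c$,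
$$x=x_0w+\sum_{n\ge1}(x_n-cx_0)\delta_n ,$$
and the series converges in norm because $x_n-cx_0\to0$. Let $\varphi\in V_c^*$ and $y_n=\varphi(\delta_n)$ for $n\ge1$. Testing $\varphi$ on $\sum_{n\le M}\lambda_n\delta_n$ with $|\lambda_n|=1$ and $\lambda_ny_n=|y_n|$ gives $\sum_{n\le M}|y_n|\le\|\varphi\|$. So we may put $y_0=\varphi(w)-c\sum_{n\ge1}y_n$, and then
$$\varphi(x)=x_0\varphi(w)+\sum_{n\ge1}(x_n-cx_0)y_n=\sum_{n\ge0}x_ny_n .$$
Clearly $\|\varphi\|\le\sum|y_n|$. Conversely, choose $x_n$ of modulus one with $x_ny_n=|y_n|$ for $0\le n\le M$, and $x_n=cx_0$ for $n>M$. Then $x\in V_c$, $\|x\|=1$ and $|\varphi(x)|\ge\sum_{n\le M}|y_n|-\sum_{n>M}|y_n|$. Let $M\to\infty$.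

So $\ell^1$ is the dual of each $V_c$, under the same pairing. The weak-$*$ topologies differ, and one sequence shows it: for $x\in V_c$ we have $\langle x,e_n\rangle=x_n\to cx_0=\langle x,ce_0\rangle$. Hence
$$e_n\to c\,e_0\quad\text{in the weak-}*\text{ topology coming from }V_c .$$

That the topologies differ does not yet show that the Banach spaces differ. For instance, $W=\{x\in\ell^\infty:\lim x_n=x_1\}$ is also a predual of $\ell^1$. It is not the same subspace of $\ell^\infty$ as $V_1$, since $(1,0,1,1,1,\dots)$ lies in $V_1$ and not in $W$. But exchanging the coordinates $0$ and $1$ maps $V_1$ isometrically onto $W$. To separate two preduals as Banach spaces we need a property that isometries preserve. For $V_0=c_0$ and $V_1$ here is one. In $V_1$ take $u_0=(1,1,1,\dots)$ and $u_n=\delta_n$. Then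
$$\|u_0\|=\|u_n\|=1,\qquad \|u_0+u_n\|=2,\qquad \|u_0-u_n\|=1,\qquad \Bigl\|\sum_{n\in F}u_n\Bigr\|\le1\ \text{ for finite }F.$$
In $c_0$ no such family exists, and the condition on $u_0-u_n$ is not even needed for this. Suppose $\|u_0\|,\|u_n\|\le1$ and $\|\sum_{n\in F}u_n\|\le C$ for all finite $F$. At each coordinate $k$ all finite subsums of $\sum_nu_n(k)$ are bounded by $C$, so $\sum_n|u_n(k)|<\infty$ and $u_n(k)\to0$. Choose $K$ with $|u_0(k)|\le\frac12$ for $k>K$, then $n$ with $|u_n(k)|\le\frac12$ for $k\le K$. At every coordinate $|u_0(k)+u_n(k)|\le\frac32$, so $\|u_0+u_n\|<2$.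

The space $\ell^1$ is not an operator algebra of the kind we care about. The question of this talk is whether the same thing can happen inside a well-behaved class of operator algebras, those given by commuting invariant subspaces.

## 2. CSL algebras and their preduals

Hilbert spaces are complex. On $\mathcal B(\mathcal H)$ the weak-$*$ topology is the one given by the normal functionals $\mathcal B(\mathcal H)_*$ (the trace class operators). On bounded sets it agrees with the weak operator topology.

**Definition.** A *commutative subspace lattice* (CSL) is a strongly closed lattice $\mathcal L$ of mutually commuting orthogonal projections on $\mathcal H$ that contains $0$ and $I$. A *CSL algebra* is an algebra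
$$\operatorname{Alg}\mathcal L=\{T\in\mathcal B(\mathcal H):TL\mathcal H\subseteq L\mathcal H\text{ for all }L\in\mathcal L\}$$
with $\mathcal L$ a CSL.

Equivalently, it is a reflexive operator algebra that contains a maximal abelian self-adjoint algebra (masa).

A small example: on $\mathbb C^3$ let $\mathcal L$ consist of $0$, the projections onto $\mathbb Ce_1$, $\mathbb Ce_2$ and $\mathbb Ce_1+\mathbb Ce_2$, and $I$. Then $\operatorname{Alg}\mathcal L$ consists of the matrices
$$\begin{pmatrix} *&0&*\\0&*&*\\0&0&*\end{pmatrix}.$$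
It contains the masa of diagonal matrices. A CSL algebra is a pattern of allowed entries of this kind, but over a masa that may be diffuse.

A CSL algebra is weak-$*$ closed, so it is a dual Banach space.

**Definition.** A Banach space $X$ is a *predual* of a Banach space $\mathfrak A$ if $X^*$ is isometrically isomorphic to $\mathfrak A$. We say that $\mathfrak A$ has a *unique predual* if any two preduals of $\mathfrak A$ are isometrically isomorphic.

By Section 1, $\ell^1$ does not have a unique predual. For operator algebras there are positive results. Every von Neumann algebra has a unique predual (Sakai), and in particular $L^\infty(\mu)$ does (Grothendieck). Every weak-$*$ closed unital operator algebra in which the compact operators it contains form a weak-$*$ dense subset has a unique predual. The compact operators in $\operatorname{Alg}\mathcal L$ are weak-$*$ dense exactly when $\mathcal L$ is completely distributive. So completely distributive CSL algebras, for instance nest algebras and CSL algebras whose masa is atomic, have unique preduals. The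 algebra $L^\infty(0,1)$ is a CSL algebra that is not completely distributive, and it is still covered by the von Neumann case. The problem, taken from Kenneth R. Davidson and Alex Wright, "Operator Algebras with Unique Preduals", arXiv:0812.3159 (2008), is whether *every* CSL algebra has a unique predual. We shall prove the following.

**Theorem A.** There is a CSL algebra $\mathfrak A$ on a separable Hilbert space with two preduals $X_0,X_1$ that are not isometrically isomorphic (not even real-linearly). Hence not every CSL algebra has a unique predual.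

**Theorem B.** The same $\mathfrak A$ has preduals $X_c$, $c\in[0,1]$, such that $X_c$ and $X_{c'}$ are not isometric, not even real-linearly, if $c\ne c'$.

A complementary positive statement, Proposition C, is in Section 10.

We use these textbook facts. The *bipolar theorem*: a convex, balanced, weak-$*$ closed subset of a dual space $X^*$ equals its bipolar. *Krein–Smulian*: a subspace of $X^*$ whose intersection with the unit ball is weak-$*$ closed is weak-$*$ closed. *Khintchine's inequality*: there is an absolute $\kappa_0>0$ such that the average of $|\sum_{n\le m}\varepsilon_nz_n|$ over all signs is at least $\kappa_0(\sum_{n\le m}|z_n|^2)^{1/2}$, for complex $z_n$. Sakai's theorem is used only in Section 10. Finally, an elementary fact: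
$$\Bigl|\sum_{n\in F}z_n\Bigr|\le C\ \text{for all finite }F\quad\Longrightarrow\quad\sum_n|z_n|\le4C \tag{1}$$
for complex $z_n$. To see it, sum separately the positive and negative parts of the real and imaginary parts; each of the four sums is at most $C$.

To recognize a predual we use one criterion.

**Lemma 1.** Let $\mathfrak A$ be a Banach space and $X\subset\mathfrak A^*$ a norm-closed subspace that separates the points of $\mathfrak A$. If the unit ball of $\mathfrak A$ is $\sigma(\mathfrak A,X)$-compact, then evaluation $\iota:\mathfrak A\to X^*$ is an isometric isomorphism. In particular, $X$ is a predual of $\mathfrak A$.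

*Proof.* The set $K=\iota(\operatorname{ball}\mathfrak A)$ is convex, balanced and weak-$*$ compact in $X^*$. Its polar in $X$ is $\{x:|x(a)|\le1\text{ for }\|a\|\le1\}$, which is the unit ball of $X$, because $X$ carries the norm of $\mathfrak A^*$. The polar of that is $\operatorname{ball}(X^*)$. By the bipolar theorem $K=\operatorname{ball}(X^*)$. Since $X$ separates points, $\iota$ is injective, and an injective linear map that carries unit ball onto unit ball is an isometry onto. $\square$

## 3. Matrices indexed by bit strings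

We want an operator algebra in which operators $I,U_1,U_2,\dots$ play the parts of $e_0,e_1,e_2,\dots$. The $U_n$ will flip the $n$-th bit. First we look at two bits.

Index the rows and columns of $4\times4$ matrices by $++,+-,-+,--$, in this order. Allow only entries whose row and column indices differ in at most one bit. The forbidden entries are exactly those on the antidiagonal:
$$s=\begin{pmatrix}h_1&g_1&f_1&0\\ g_2&h_2&0&f_2\\ f_3&0&h_3&g_3\\ 0&f_4&g_4&h_4\end{pmatrix}.$$
With $U_1,U_2$ the permutation matrices that flip the first and second bit, $s=M_h+M_fU_1+M_gU_2$, where $M$ denotes a diagonal matrix. Let $R_1=\operatorname{diag}(1,1,-1,-1)$ and $R_2=\operatorname{diag}(1,-1,1,-1)$ record the values of the bits. Conjugating $s$ by $R_1$ reverses the sign of the $f$'s and nothing else; conjugating by $R_2$ reverses the $g$'s; conjugating by $R_1R_2$ reverses both and keeps the $h$'s. Therefore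
$$M_fU_1+M_gU_2=\tfrac12(s-R_1R_2\,s\,R_1R_2),\qquad M_h=\tfrac12(s+R_1R_2\,s\,R_1R_2),$$
and both have norm at most $\|s\|$. This depends on the forbidden entries: an entry in the antidiagonal joins indices that differ in both bits, and it would keep its sign under $R_1R_2$. "At most one bit" makes a product of sign changes act as a sum, and this is what the whole construction uses.

With finitely many bits everything is finite dimensional. We pass to infinitely many.

## 4. The algebra $\mathfrak A$ on $L^2(\{\pm1\}^{\mathbb N})$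

Let $G=\{\pm1\}^{\mathbb N}$ with Haar probability measure $\mu$, $H=L^2(G)$ (a separable space), and $D=\{M_f:f\in L^\infty(G)\}$. Then $D$ is a masa, so $D'=D$. We use the following operators.

* $R_n=M_{r_n}$ with $r_n(x)=x_n$. For finite $F\subset\mathbb N$, $R_F=\prod_{n\in F}R_n$ and $\alpha_F(s)=R_FsR_F$; write $\alpha_n=\alpha_{\{n\}}$.
* $(U_n\xi)(x)=\xi(\sigma_nx)$, where $\sigma_n$ flips the $n$-th coordinate. $U_n$ is a self-adjoint unitary and $U_nM_fU_n=M_{f\circ\sigma_n}$.
* For $a\in\{\pm1\}^N$, $p_a\in D$ is the projection onto the functions supported on the cylinder $\{x:(x_1,\dots,x_N)=a\}$.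

Two rules follow at once: $p_{\sigma_na}U_n=U_np_a$ for $a\in\{\pm1\}^N$, where $\sigma_na=a$ if $n>N$; and
$$R_mU_nR_m=U_n\ (m\ne n),\qquad R_nU_nR_n=-U_n. \tag{2}$$
The second part of (2) holds because $x_n\cdot(\sigma_nx)_n=-1$. Functions of finitely many coordinates are weak-$*$ dense in $L^\infty(G)$, so the $p_a$ (all $N$) generate $D$ as a von Neumann algebra. Hence *an operator that commutes with every $p_a$ lies in $D'=D$*.

Now let
$$S=\{s\in\mathcal B(H):p_asp_b=0\text{ whenever }N\ge1\text{ and }a,b\in\{\pm1\}^N\text{ differ in at least two coordinates}\}.$$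
It is weak-$*$ closed since each $s\mapsto p_asp_b$ is weak-$*$ continuous, and $DSD\subseteq S$ since the $p_a$ commute with $D$. Clearly $M_f\in S$. Also $M_fU_n\in S$, because $p_aM_fU_np_b=M_fp_ap_{\sigma_nb}U_n$ vanishes unless $a=\sigma_nb$. Put
$$\mathfrak A=\left\{\begin{pmatrix}M_d&s\\0&M_e\end{pmatrix}:d,e\in L^\infty(G),\ s\in S\right\}\subset\mathcal B(H\oplus H).$$
We call $s$ the *corner* of the element, and write $\widehat s$ for the element with corner $s$ and zero diagonal; $\|\widehat s\|=\|s\|$.

**Step: $\mathfrak A$ is a CSL algebra.** Since $DSD\subseteq S$, $\mathfrak A$ is an algebra, and it contains $D\oplus D$, which is a masa in $\mathcal B(H\oplus H)$. Let $\mathcal L$ be the lattice of projections onto the closed invariant subspaces of $\mathfrak A$. It is strongly closed, because $Tq=qTq$ passes to strong limits of projections, and it contains $0$ and $I$. Each $q\in\mathcal L$ is invariant under the self-adjoint algebra $D\oplus D$, so $q\in(D\oplus D)'=D\oplus D$. Thus $\mathcal L$ is commutative, a CSL. It remains to show that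 $\operatorname{Alg}\mathcal L=\mathfrak A$, and only $\subseteq$ needs proof.

For $b\in\{\pm1\}^N$ let $q_b$ be the sum of those $p_a$, $a\in\{\pm1\}^N$, for which $a$ differs from $b$ in at most one coordinate. For every projection $p\in D$ the projections $p\oplus0$ and $I\oplus p$ are in $\mathcal L$. So is $q_b\oplus p_b$, because $sp_bH\subseteq q_bH$ for $s\in S$. Let $t=(t_{ij})$ leave all of these invariant. Invariance of $I\oplus0$ gives $t_{21}=0$. Invariance of $p\oplus0$ for all $p$ (so for $I-p$ as well) gives $t_{11}\in D'=D$; invariance of all $I\oplus p$ gives $t_{22}\in D'=D$. Finally, invariance of $q_b\oplus p_b$ gives $t_{12}p_bH\subseteq q_bH$ for all $b$, which says $t_{12}\in S$. So $t\in\mathfrak A$.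

In particular $\mathfrak A$ is weak-$*$ closed, and
$$X_1:=\mathfrak A_*,\ \text{ the weak-}*\text{ continuous functionals on }\mathfrak A\text{ with the norm of }\mathfrak A^*,$$
is a predual of $\mathfrak A$.

**Step: $\ell^1$ sits inside $\mathfrak A$.** This is not part of the proof, but it is where the proof comes from. For real $h,c_1,c_2,\dots$ with $\sum|c_n|<\infty$ we claim
$$\Bigl\|hI+\sum_nc_nU_n\Bigr\|=|h|+\sum_n|c_n| .$$
The functions $\prod_{k\in F}r_k$, $F$ finite, form an orthonormal basis of $H$, and $U_n$ multiplies such a function by $-1$ if $n\in F$ and by $1$ if not. So the norm is the supremum over finite $F$ of $|h\pm c_1\pm c_2\pm\cdots|$, with minus signs exactly at $n\in F$. Choosing the signs up to $M$ to agree with that of $h$ (with a fixed sign if $h=0$) and letting $M\to\infty$ gives the claim. Thus $\widehat I,\widehat U_1,\widehat U_2,\dots$ span, over the reals, an isometric copy of real $\ell^1$. (Over $\mathbb C$ the copy is not isometric: $\|I+iU_1\|=\sqrt2$.)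

In the topology of $X_1$ we have $\widehat U_n\to\widehat I$. Indeed, if $\xi$ depends on finitely many coordinates, then $U_n\xi=\xi$ for all large $n$; such $\xi$ are dense and $\|U_n\|=1$, so $U_n\to I$ strongly. So $X_1$ behaves like $V_1$. We look for a predual in which $\widehat U_n\to0$.

**Step: the compact operators say nothing about $\mathfrak A$.** A first approach to the problem is the criterion by compact operators from Section 2. We shall see at the end of Section 5 that $\mathfrak A$ contains no compact operator except $0$, so this approach has nothing to start from.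

## 5. Expanding an element of $S$ in bit flips

In the two-bit example each $s$ was a unique sum $M_h+M_fU_1+M_gU_2$. We need the same with infinitely many bits. Let
$$T_n(s)=\tfrac12\bigl(s-\alpha_n(s)\bigr),$$
a weak-$*$ continuous map on $\mathcal B(H)$ that maps $S$ to $S$. By (2),
$$T_m(M_f)=0,\qquad T_m(M_fU_n)=\delta_{mn}M_fU_n. \tag{3}$$

**Lemma 2.** Let $s\in S$.

1. $\alpha_F(s)=s-2\sum_{n\in F}T_n(s)$ for finite $F$. Hence $\|\sum_{n\in F}T_n(s)\|\le\|s\|$.
2. $T_n(s)=M_{f_n}U_n$ with $f_n=f_n(s)\in L^\infty(G)$ and $\|f_n\|_\infty\le\|s\|$.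
3. $\sum_nT_n(s)$ converges weak-$*$, and $s-\sum_nT_n(s)=M_h$ with $h=h(s)\in L^\infty(G)$, $\|h\|_\infty\le\|s\|$. So $s=M_h+\sum_nM_{f_n}U_n$, a weak-$*$ convergent series.
4. If $s=M_g+\sum_nM_{g_n}U_n$ with a weak-$*$ convergent series, then $h(s)=g$ and $f_n(s)=g_n$.

*Proof.* **Part 1: sign changes add up.** Let $N\ge\max F$, $a,b\in\{\pm1\}^N$ and $\chi_F(a)=\prod_{n\in F}a_n$. Then $R_Fp_a=\chi_F(a)p_a$, so
$$p_a\alpha_F(s)p_b=\chi_F(a)\chi_F(b)\,p_asp_b .$$
This is $0$ if $a,b$ differ in at least two coordinates. If $a=b$, or if $a,b$ differ exactly in one coordinate $n\notin F$, it is $p_asp_b$. If they differ exactly in one coordinate $n\in F$, it is $-p_asp_b$. Taking $F=\{n\}$, we get for every $n\le N$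
$$p_aT_n(s)p_b=\begin{cases}p_asp_b&\text{if }a,b\text{ differ exactly in coordinate }n,\\0&\text{otherwise.}\end{cases} \tag{4}$$
So both sides of the asserted identity have the same blocks, and summing over $a,b$ proves it. Now $\sum_{n\in F}T_n(s)=\frac12(s-\alpha_F(s))$ has norm at most $\|s\|$, because $R_F$ is unitary.

**Part 2: $T_n(s)$ is a multiple of $U_n$.** By (4), for each $N\ge n$ we have $T_n(s)=\sum_ap_asp_{\sigma_na}$, the sum over $a\in\{\pm1\}^N$. Since $p_{\sigma_na}U_n=U_np_a$,
$$T_n(s)U_n=\sum_ap_a\,sU_n\,p_a ,$$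
which commutes with every $p_a$, $a\in\{\pm1\}^N$. As $N\ge n$ is arbitrary (and the $p_a$ of a lower level are sums of those of a higher level), $T_n(s)U_n\in D'=D$. Write it as $M_{f_n}$; then $T_n(s)=M_{f_n}U_n$ and $\|f_n\|_\infty=\|T_n(s)\|\le\|s\|$.

**Part 3: convergence, and what is left is diagonal.** Let $\omega\in\mathcal B(H)_*$. By Part 1 all finite subsums of $\sum_n\omega(T_n(s))$ are bounded by $\|\omega\|\|s\|$, so by (1)
$$\sum_n|\omega(T_n(s))|\le4\|\omega\|\,\|s\|. \tag{5}$$
The partial sums are bounded and converge on each $\omega$, so they converge weak-$*$. Now let $a\ne b$ in $\{\pm1\}^N$ and $M\ge N$. We claim $p_a\bigl(s-\sum_{n\le M}T_n(s)\bigr)p_b=0$. By (4) the terms with $n\le N$ cancel $p_asp_b$ if $a,b$ differ in exactly one coordinate; if they differ in more, everything is $0$. For $N<n\le M$, $U_n$ commutes with $p_b$ and so $p_aM_{f_n}U_np_b=M_{f_n}p_ap_bU_n=0$. Let $M\to\infty$: the limit $s-\sum_nT_n(s)$ has no off-diagonal blocks at any level $N$, so it commutes with all $p_a$ and lies in $D$. Call it $M_h$. By Part 1, $s-\sum_{n\le M}T_n(s)=\frac12\bigl(s+\alpha_{\{1,\dots,M\}}(s)\bigr)$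 has norm at most $\|s\|$, and so does the limit.

**Part 4: uniqueness.** Apply the weak-$*$ continuous $T_m$ to the series. By (3) the result is $T_m(s)=M_{g_m}U_m$, so $f_m(s)=g_m$. Subtracting, $h(s)=g$. $\square$

For $a=\begin{pmatrix}M_d&s\\0&M_e\end{pmatrix}\in\mathfrak A$ write $d(a),e(a)$, $h(a)=h(s)$ and $f_n(a)=f_n(s)$. These *coordinates* are linear and contractive into $L^\infty(G)$, and together they determine $a$. The coordinates $d,e,f_n$ are weak-$*$ continuous from $\mathfrak A$ to $L^\infty(G)$, since $M_{f_n(a)}=T_n(s)U_n$. The coordinate $h$ is not: $h(\widehat U_n)=0$ for all $n$, while $\widehat U_n\to\widehat I$ weak-$*$ and $h(\widehat I)=1$.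

We can now settle the remark on compact operators. On $G$, which has no atoms, a compact $M_f$ is $0$: if $|f|\ge\delta>0$ on a set $E$ of positive measure, then $M_f$ is bounded below on the infinite-dimensional space $L^2(E)$. If $a\in\mathfrak A$ is compact, then so are $M_d$, $M_e$, $s$ and each $T_n(s)U_n=M_{f_n}$. Hence $d=e=0$ and all $f_n=0$, so $s=M_h$ is compact and $h=0$.

## 6. Truncating the tail and changing its sign

For $N\ge0$ define on $\mathfrak A$
$$P_Na=\begin{pmatrix}M_d&M_h+\sum_{n\le N}M_{f_n}U_n\\0&M_e\end{pmatrix},\qquad J_N=2P_N-\mathrm{id},\qquad Q_N=\mathrm{id}-P_N .$$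
$P_N$ drops the coordinates $f_n$ with $n>N$, $Q_N$ keeps only those, and $J_N=P_N-Q_N$ reverses their sign.

**Lemma 3.** $\|P_N\|,\|J_N\|,\|Q_N\|\le1$.

*Proof.* Let $F_k=\{N+1,\dots,k\}$. Conjugating $a$ by the unitary $R_{F_k}\oplus R_{F_k}$ keeps the diagonal, and by Lemma 2(1) it changes the corner to $s-2\sum_{N<n\le k}T_n(s)$. As $k\to\infty$ this converges weak-$*$ to the corner of $J_Na$. So $J_Na$ is a weak-$*$ limit of elements of norm $\|a\|$, and $\|J_Na\|\le\|a\|$. Finally $P_N=\frac12(\mathrm{id}+J_N)$ and $Q_N=\frac12(\mathrm{id}-J_N)$. $\square$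

## 7. A predual $X_0$ in which $\widehat U_n\to0$

In $\ell^1$ the predual $c_0$ consists of the coordinate functionals and their norm limits. We imitate this. Let $X_0\subset\mathfrak A^*$ be the norm-closed linear span of the functionals
$$a\mapsto\int d(a)\varphi,\quad a\mapsto\int e(a)\varphi,\quad a\mapsto\int h(a)\varphi,\quad a\mapsto\int f_n(a)\varphi\qquad(\varphi\in L^1(G),\ n\ge1),$$
which we call the *generators*. On $\widehat U_n$ a generator has the value $0$, except for $\int f_n\varphi$, whose value is $\int\varphi$. So $\widehat U_n\to0$ on each generator, and on all of $X_0$ because the sequence is bounded.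

**Proposition 4.** $X_0$ is a predual of $\mathfrak A$.

*Proof.* $X_0$ separates points, since the coordinates determine an element. By Lemma 1 we have to show that the unit ball of $\mathfrak A$ is $\sigma(\mathfrak A,X_0)$-compact. So let $(a_i)$ be a net in it.

**Step 1: limits of the coordinates.** By weak-$*$ compactness of balls in $L^\infty(G)$ and Tychonoff's theorem, pass to a subnet along which $d(a_i)\to d$, $e(a_i)\to e$, $h(a_i)\to h$ and $f_n(a_i)\to f_n$ weak-$*$, for all $n$. We have to find an element of the unit ball of $\mathfrak A$ with exactly these coordinates.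

**Step 2: the truncations are in the unit ball.** Put
$$t_N=M_h+\sum_{n\le N}M_{f_n}U_n,\qquad b_N=\begin{pmatrix}M_d&t_N\\0&M_e\end{pmatrix}.$$
Only finitely many coordinates enter $P_Na_i$, and $f\mapsto M_f$, $f\mapsto M_fU_n$ are weak-$*$ continuous. So $P_Na_i\to b_N$ weak-$*$ in $\mathcal B(H\oplus H)$, and $\|b_N\|\le1$ by Lemma 3.

**Step 3: the full series converges.** For finite $F$ and $N\ge\max F$, (3) and Lemma 2(1) give
$$\Bigl\|\sum_{n\in F}M_{f_n}U_n\Bigr\|=\Bigl\|\sum_{n\in F}T_n(t_N)\Bigr\|\le\|t_N\|\le1 .$$
By (1), $\sum_n|\omega(M_{f_n}U_n)|\le4\|\omega\|$ for $\omega\in\mathcal B(H)_*$, so $\sum_nM_{f_n}U_n$ converges weak-$*$. Let $t=M_h+\sum_nM_{f_n}U_n\in S$ and $b=\begin{pmatrix}M_d&t\\0&M_e\end{pmatrix}$. Then $b_N\to b$ weak-$*$, so $\|b\|\le1$.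

**Step 4: $a_i\to b$.** By Lemma 2(4) the coordinates of $b$ are exactly $d,e,h,f_n$. Thus $a_i\to b$ on the generators of $X_0$, and by boundedness on $X_0$. $\square$

## 8. A norm pattern that tells $X_1$ from $X_0$

Since $\widehat U_n\to\widehat I$ for $X_1$ and $\widehat U_n\to0$ for $X_0$, the two are different subspaces of $\mathfrak A^*$. As with $V_1$ and $W$ in Section 1, this is not enough: an isometry between the two spaces need not respect how they sit in $\mathfrak A^*$.

The argument for $c_0$ suggests trying the following: in $X_0$ there are no $u_0,u_n$ of norm at most $1$, with bounded finite sums $\sum_{n\in F}u_n$, and with $\|u_0+u_n\|=2$. This is false, because $\mathfrak A$ has room for functionals that do not interact. Let $E=\{x:x_1=1\}$ and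
$$u_0(a)=2\int_Ed(a)\,d\mu,\qquad u_n(a)=2\int_{E^c}f_{n+1}(a)\,d\mu\quad(n\ge1).$$
These are contractive generators of $X_0$. Since $\sum_{n\in F}u_n(a)=2\bigl\langle\sum_{n\in F}T_{n+1}(s)1,1_{E^c}\bigr\rangle$ and $\|1_{E^c}\|_2=1/\sqrt2$, we have $\|\sum_{n\in F}u_n\|\le\sqrt2$. Let $a$ have $d=1_E$, $e=0$ and corner $M_{1_{E^c}}U_{n+1}$. Then $aa^*=(M_{1_E}+M_{1_{E^c}})\oplus0=I\oplus0$, so $\|a\|=1$, and $(u_0+u_n)(a)=1+1=2$.

In this example we may change the sign of the corner: the element with $d=1_E$ and corner $-M_{1_{E^c}}U_{n+1}$ also has norm $1$, and $u_0-u_n$ has the value $2$ there. In $V_1$, on the other hand, $\|u_0-u_n\|=1$. That is the condition from Section 1 that we have not used. The idea is as follows. A functional $u_0\in X_0$ sees, up to $\varepsilon$, only finitely many $f_n$, so it hardly notices the flip $J_N$. If $u_n$ lives essentially in the tail, then $J_N$ reverses its sign. So in $X_0$, if $u_0+u_n$ can have norm $2$, then $u_0-u_n$ has norm almost $2$ as well.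

**Definition.** A Banach space $X$ has *property (W)* if there are $u_0,u_1,u_2,\dots\in X$ with
$$\|u_0\|\le1,\quad\|u_n\|\le1,\quad\|u_0+u_n\|=2,\quad\|u_0-u_n\|\le1\quad(n\ge1),\qquad\sup_{F\text{ finite}}\Bigl\|\sum_{n\in F}u_n\Bigr\|<\infty .$$

It is preserved by every isometric isomorphism, even a real-linear one, since only real combinations occur. Section 1 shows that $V_1$ has (W) and $V_0=c_0$ does not.

**Proposition 5.** $X_1$ has (W).

*Proof.* With $s$ the corner of $a$, let $u_0(a)=\langle s1,1\rangle$ and $u_n(a)=\langle T_n(s)1,1\rangle$. These are weak-$*$ continuous, and they are contractions because $\|T_n(s)\|\le\|s\|\le\|a\|$. The element $\widehat U_n$ has norm $1$, and since $U_n1=1$ and $T_n(U_n)=U_n$ we get $(u_0+u_n)(\widehat U_n)=2$. So $\|u_0+u_n\|=2$. Next,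
$$(u_0-u_n)(a)=\tfrac12\bigl\langle(s+\alpha_n(s))1,1\bigr\rangle$$
has modulus at most $\|a\|$. By Lemma 2(1), $|\sum_{n\in F}u_n(a)|\le\|a\|$. $\square$

For $X_0$ we must show that the condition on finite sums forces $u_n$ into the tail. In $c_0$ this was a statement about scalars; here the coordinates are $L^\infty$ functions, and the functionals have $L^1$ densities.

**Lemma 6.** Let $N\ge0$ and let $Y_N\subset\mathfrak A^*$ be the space of functionals
$$a\mapsto\int d(a)\varphi+\int e(a)\psi+\int h(a)\eta+\sum_{n\le N}\int f_n(a)\varphi_n,\qquad\varphi,\psi,\eta,\varphi_n\in L^1(G).$$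
Then $Y_N$ is norm closed. If $w_1,w_2,\dots\in Y_N$ and $\sup_F\|\sum_{n\in F}w_n\|<\infty$, then $\|w_n\|\to0$.

*Proof.* **Step 1: $Y_N$ is an $L^1$ space up to equivalent norm.** An element of $\mathfrak A$ with a single nonzero coordinate $f$ has norm $\|f\|_\infty$: for the corner it is $M_f$ or $M_fU_n$, and for the diagonal it is $M_f$. Evaluating on such elements shows that the norm of the functional is at least the $L^1$ norm of each density. Since the coordinates are contractive, the norm is at most the sum of these $L^1$ norms. So $Y_N\cong L^1(G)^{N+3}\cong L^1(\Omega)$ isomorphically, where $\Omega$ is a disjoint union of $N+3$ copies of $G$. In particular $Y_N$ is complete, hence closed.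

**Step 2: bounded finite sums in $L^1(\Omega)$ force $\|w_n\|_1\to0$.** Let $\|\sum_{n\in F}w_n\|_1\le C$ for all finite $F$. A signed sum is the difference of two such sums, so $\|\sum_{n\le m}\varepsilon_nw_n\|_1\le2C$ for all signs. Average over the signs and use Khintchine's inequality at each point of $\Omega$, then Minkowski's inequality (the $\ell^2$ norm of an integral is at most the integral of the $\ell^2$ norm):
$$2C\ \ge\ \kappa_0\int_\Omega\Bigl(\sum_{n\le m}|w_n|^2\Bigr)^{1/2}\ \ge\ \kappa_0\Bigl(\sum_{n\le m}\|w_n\|_1^2\Bigr)^{1/2}.$$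
So $\sum_n\|w_n\|_1^2<\infty$. $\square$

**Proposition 7.** $X_0$ fails (W).

*Proof.* Suppose $u_0,u_1,\dots\in X_0$ are as in (W), and let $0<\varepsilon<\frac16$.

**Step 1: $u_0$ does not notice $J_N$.** Choose $v$ in the linear span of the generators with $\|u_0-v\|\le\varepsilon$. It involves only $d,e,h$ and $f_1,\dots,f_N$ for some $N$. So $v\circ P_N=v$, and therefore $v\circ J_N=2v\circ P_N-v=v$.

**Step 2: some $u_n$ lives in the tail.** The map $w\mapsto w\circ P_N$ is contractive and sends each generator of $X_0$ to a generator in $Y_N$ or to $0$. Since $Y_N$ is closed, it maps $X_0$ into $Y_N$. So $u_n\circ P_N\in Y_N$, and $\sup_F\|\sum_{n\in F}u_n\circ P_N\|<\infty$. By Lemma 6 we may fix $n\ge1$ with $\|u_n\circ P_N\|\le\varepsilon$.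

**Step 3: flip the tail.** Choose $a\in\mathfrak A$ with $\|a\|\le1$ and $\operatorname{Re}(u_0+u_n)(a)>2-\varepsilon$. As each term is at most $1$, $\operatorname{Re}u_0(a)>1-\varepsilon$ and $\operatorname{Re}u_n(a)>1-\varepsilon$. Let $b=J_Na$; then $\|b\|\le1$ by Lemma 3. We have
$$\operatorname{Re}u_0(b)\ge\operatorname{Re}v(b)-\varepsilon=\operatorname{Re}v(a)-\varepsilon\ge\operatorname{Re}u_0(a)-2\varepsilon>1-3\varepsilon,$$
$$\operatorname{Re}u_n(b)=2\operatorname{Re}u_n(P_Na)-\operatorname{Re}u_n(a)<2\varepsilon-(1-\varepsilon)=3\varepsilon-1 .$$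
So $\operatorname{Re}(u_0-u_n)(b)>2-6\varepsilon>1$, which contradicts $\|u_0-u_n\|\le1$. $\square$

*Proof of Theorem A.* By Section 4, $\mathfrak A$ is a CSL algebra on the separable space $H\oplus H$, and $X_1$ is a predual. By Proposition 4, $X_0$ is a predual. By Propositions 5 and 7 they are not isometric, not even real-linearly. $\square$

## 9. A predual $X_c$ for every $c\in[0,1]$

In $\ell^1$ the preduals $V_c$ interpolate between $c_0$ and $V_1$. We transplant this. For $0<c\le1$ let
$$C_c=c\,\mathrm{id}+(1-c)P_0:\mathfrak A\to\mathfrak A .$$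
It keeps $d,e,h$ and multiplies each $f_n$ by $c$. Since $P_0C_c=P_0$, it is a bounded bijection with bounded inverse $b\mapsto c^{-1}\bigl(b-(1-c)P_0b\bigr)$. Put
$$X_c=\{\omega\circ C_c:\omega\in\mathfrak A_*\}\qquad(0<c\le1).$$
This is norm closed in $\mathfrak A^*$, because $\omega\mapsto\omega\circ C_c$ is bounded below. For $c=1$ it is $\mathfrak A_*=X_1$. For $c=0$, $X_0$ is the space of Section 7. For $\omega\in\mathfrak A_*$ we have $\omega(C_c\widehat U_n)=c\,\omega(\widehat U_n)\to c\,\omega(\widehat I)=\omega(C_c(c\widehat I))$, so $\widehat U_n\to c\,\widehat I$ in $\sigma(\mathfrak A,X_c)$, just as $e_n\to ce_0$ for $V_c$.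

**Proposition 8.** $X_c$ is a predual of $\mathfrak A$ for every $c\in[0,1]$.

*Proof.* For $c=0$ this is Proposition 4. Let $0<c\le1$. The space $X_c$ separates points because $C_c$ is injective. By Lemma 1 we need compactness of the unit ball; let $(a_i)$ be a net in it. Both $\sigma(\mathfrak A,X_1)$ and $\sigma(\mathfrak A,X_0)$ make the ball compact, so pass to a subnet with
$$a_i\to a\ \text{ in }\sigma(\mathfrak A,X_1),\qquad a_i\to a'\ \text{ in }\sigma(\mathfrak A,X_0),\qquad\|a\|,\|a'\|\le1 .$$
The coordinates $d,e,f_n$ are continuous for both topologies, so they agree for $a$ and $a'$; only $h$ may differ. Put $a''=ca+(1-c)a'$, so $\|a''\|\le1$. We show that $a_i\to a''$ in $\sigma(\mathfrak A,X_c)$, that is, $C_ca_i\to C_ca''$ weak-$*$.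

Since $d(a_i),e(a_i),h(a_i)$ converge weak-$*$ to the coordinates of $a'$, $P_0a_i\to P_0a'$ weak-$*$ in $\mathcal B(H\oplus H)$. Hence $C_ca_i=ca_i+(1-c)P_0a_i\to b:=ca+(1-c)P_0a'$ weak-$*$. Both $b$ and $C_ca''$ have coordinates $d(a)$, $e(a)$, $c\,f_n(a)$, and $h$-coordinate $c\,h(a)+(1-c)h(a')$. So $b=C_ca''$. $\square$

To recover $c$ from the Banach space $X_c$, look at $V_c$ again: with $u_0=w=(1,c,c,\dots)$ and $u_n=\delta_n$, the $n$-th entry of $u_0+tu_n$ is $c+t$, while the entry $c-(1+c)=-1$ of $u_0-(1+c)u_n$ still has modulus $1$.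

**Definition.** For $\kappa\in[0,1]$, a Banach space $X$ has *property* $(\mathrm W_\kappa)$ if there are $u_0,u_1,u_2,\dots\in X$ such that for all $n\ge1$
$$\|u_0\|\le1,\quad\|u_n\|\le1,\quad\|u_0+tu_n\|\ge\kappa+t\ \ (t\ge1),\quad\|u_0-(1+\kappa)u_n\|\le1,$$
and $\sup_{F\text{ finite}}\|\sum_{n\in F}u_n\|<\infty$.

This too is preserved by real-linear isometric isomorphisms. We show that $X_c$ has $(\mathrm W_c)$ and fails $(\mathrm W_\kappa)$ for every $\kappa>c$.

**Lemma 9.** Let $\theta_m\in[-1,1]$ for $m\ge1$. Then $s\mapsto M_{h}+\sum_m\theta_mM_{f_m}U_m$, with $h=h(s)$ and $f_m=f_m(s)$, is a well-defined contraction on $S$.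

*Proof.* The map $\beta_m=\frac{1+\theta_m}2\mathrm{id}+\frac{1-\theta_m}2\alpha_m$ is a convex combination of contractions of $S$, and $\beta_m=\mathrm{id}-(1-\theta_m)T_m$. By Lemma 2(2) and (3), $T_mT_n=\delta_{mn}T_n$ on $S$, so the composition of $\beta_1,\dots,\beta_k$ is $s\mapsto s-\sum_{m\le k}(1-\theta_m)T_m(s)$. By (5) this converges weak-$*$ as $k\to\infty$, and the limit is $M_h+\sum_m\theta_mM_{f_m}U_m$. A weak-$*$ limit of elements of norm at most $\|s\|$ has norm at most $\|s\|$. $\square$

**Proposition 10.** $X_c$ has $(\mathrm W_c)$.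

*Proof.* Let $\omega_0(a)=\langle s1,1\rangle$ and $u_n(a)=\langle T_n(s)1,1\rangle=\int f_n(a)\,d\mu$ for $n\ge1$. Let $u_0=\omega_0\circ C_c$ if $c>0$, and $u_0(a)=\int h(a)\,d\mu$ if $c=0$. Then $u_0\in X_c$. Also $u_n\in X_c$: for $c=0$ it is a generator, and for $c>0$ we have $u_n\circ C_c=cu_n$, so $u_n=(c^{-1}u_n)\circ C_c$ with $u_n\in\mathfrak A_*$. As in Proposition 5, $\|u_n\|\le1$ and $\|\sum_{n\in F}u_n\|\le1$. At $\widehat U_n$, an element of norm $1$, the functional $u_0+tu_n$ has the value $c+t$, so its norm is at least $c+t$.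

Finally, both $u_0$ and $u_0-(1+c)u_n$ have the form
$$a\mapsto\Bigl\langle\Bigl(M_h+\sum_m\theta_mM_{f_m}U_m\Bigr)1,1\Bigr\rangle .$$
For $u_0$ all $\theta_m=c$. For $u_0-(1+c)u_n$ we have $\theta_m=c$ for $m\ne n$, and $\theta_n=c-(1+c)=-1$. By Lemma 9 both have norm at most $1$. $\square$

In Proposition 7 the functional $u_0$ gave almost nothing to the tail. In $X_c$ it may give something, but asymptotically at most $c$. This replaces Step 1 of that proof. In $V_c$ it is the statement $|x_n|\to c|x_0|\le c\|x\|$.

**Lemma 11.** If $u\in X_c$ and $\|u\|\le1$, then $\displaystyle\limsup_{N\to\infty}\ \sup_{\|a\|\le1}|u(Q_Na)|\le c$.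

*Proof.* Let $c=0$. Given $\varepsilon>0$ choose $v$ in the span of the generators with $\|u-v\|\le\varepsilon$. For large $N$, $v\circ Q_N=0$, and $|u(Q_Na)|\le\varepsilon\|Q_Na\|\le\varepsilon$ for $\|a\|\le1$ by Lemma 3.

Let $c>0$ and $u=\omega\circ C_c$ with $\omega\in\mathfrak A_*$. Note that $\|\omega\|$ may exceed $1$. Since $P_0Q_N=0$, $u(Q_Na)=c\,\omega(Q_Na)$. So we have to show $\limsup_N|\omega(Q_Na^N)|\le1$ for every choice of $a^N$ with $\|a^N\|\le1$ (choose $a^N$ to attain the suprema up to $1/N$). Pass to a subsequence along which $|\omega(Q_Na^N)|$ tends to the $\limsup$. By Lemma 3 the elements $Q_Na^N$ lie in the unit ball, which is weak-$*$ compact. Let $\tau$ be a weak-$*$ cluster point of the subsequence, so $\|\tau\|\le1$. The coordinates $d,e,f_n$ are weak-$*$ continuous; $d$ and $e$ vanish on $Q_Na^N$, and $f_n$ vanishes on $Q_Na^N$ as soon as $N\ge n$. So $\tau$ has $d=e=0$ and all $f_n=0$; only $h(\tau)$ may be nonzero. Hence $P_0\tau=\tau$, so $C_c\tau=\tau$ and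
$$|\omega(\tau)|=|\omega(C_c\tau)|=|u(\tau)|\le1 .$$
Since $\omega(\tau)$ is a cluster point of the numbers $\omega(Q_Na^N)$ of the subsequence, the $\limsup$ equals $|\omega(\tau)|\le1$. $\square$

**Proposition 12.** $X_c$ fails $(\mathrm W_\kappa)$ for every $\kappa>c$.

*Proof.* Let $u_0,u_1,\dots\in X_c$ be as in $(\mathrm W_\kappa)$, where $\kappa\in[0,1]$. We show $\kappa\le c$. Let $0<\varepsilon<1$.

**Step 1: choose $N$ and $n$.** By Lemma 11 fix $N$ with $|u_0(Q_Na)|\le c+\varepsilon$ for all $\|a\|\le1$. We claim $u\circ P_N\in Y_N$ for $u\in X_c$. For $c=0$ this is Step 2 of Proposition 7. For $c>0$ and $u=\omega\circ C_c$,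
$$C_cP_Na=\begin{pmatrix}M_d&M_h+c\sum_{m\le N}M_{f_m}U_m\\0&M_e\end{pmatrix}$$
is a sum of images of $d,e,h,f_1,\dots,f_N$ under weak-$*$ continuous linear maps $L^\infty(G)\to\mathfrak A$. Composing these with $\omega$ gives weak-$*$ continuous functionals on $L^\infty(G)$, which have $L^1$ densities. This proves the claim. Since $P_N$ is contractive, the sums $\sum_{n\in F}u_n\circ P_N$ are bounded, and by Lemma 6 we fix $n\ge1$ with $\|u_n\circ P_N\|\le\varepsilon$.

**Step 2: a nearly norming element.** For $t\ge1$ choose $\|a\|\le1$ with $\operatorname{Re}(u_0+tu_n)(a)\ge\kappa+t-\varepsilon$, and put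
$$\alpha=\operatorname{Re}u_0(P_Na),\qquad\beta=\operatorname{Re}u_0(Q_Na),\qquad\gamma=\operatorname{Re}u_n(a).$$
Then $\alpha+\beta+t\gamma\ge\kappa+t-\varepsilon$, with $\gamma\le1$ and $\alpha+\beta=\operatorname{Re}u_0(a)\le1$. The first bound gives $\alpha+\beta\ge\kappa-\varepsilon$. The second gives $\gamma\ge1-(1-\kappa+\varepsilon)/t\ge1-2/t$.

**Step 3: flip the tail.** Let $b=J_Na=P_Na-Q_Na$, so $\|b\|\le1$. Then $\operatorname{Re}u_0(b)=\alpha-\beta$, and $\operatorname{Re}u_n(b)=2\operatorname{Re}u_n(P_Na)-\gamma\le2\varepsilon-\gamma$. From $\|u_0-(1+\kappa)u_n\|\le1$,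
$$\alpha-\beta\le1+(1+\kappa)\operatorname{Re}u_n(b)\le1+(1+\kappa)\bigl(2\varepsilon-1+\tfrac2t\bigr)\le-\kappa+4\varepsilon+\tfrac4t .$$
Subtract this from $\alpha+\beta\ge\kappa-\varepsilon$:
$$2\kappa-5\varepsilon-\tfrac4t\ \le\ 2\beta\ \le\ 2(c+\varepsilon).$$
Here $N$ and $n$ do not depend on $t$. Let $t\to\infty$, then $\varepsilon\to0$: $\kappa\le c$. $\square$

*Proof of Theorem B.* By Proposition 8 each $X_c$ is a predual. By Propositions 10 and 12, $c=\max\{\kappa\in[0,1]:X_c\text{ has }(\mathrm W_\kappa)\}$. The right side is unchanged by real-linear isometries, so $X_c$ and $X_{c'}$ are not isometric, even real-linearly, if $c\ne c'$. $\square$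

## 10. Rigidity of the self-adjoint part

All the topologies $\sigma(\mathfrak A,X_c)$ treat the diagonal $D\oplus D=\mathfrak A\cap\mathfrak A^*$ in the same way; they disagree in the corner, on $\widehat U_n$. For the self-adjoint part this is a general fact.

**Proposition C.** Let $\mathfrak B\subset\mathcal B(K)$ be any weak-$*$ closed unital operator algebra (for example any CSL algebra), $\mathfrak M=\mathfrak B\cap\mathfrak B^*$, and let $X$ be any predual of $\mathfrak B$, with $\tau=\sigma(\mathfrak B,X)$. Then $\mathfrak M$ is $\tau$-closed, $\tau|_{\mathfrak M}$ is the usual weak-$*$ topology of $\mathfrak M$, and $b\mapsto mb$, $b\mapsto bm$ are $\tau$-continuous for each $m\in\mathfrak M$.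

We regard $X$ as a norm-closed subspace of $\mathfrak B^*$. All that we know about $\tau$ is that closed balls of $\mathfrak B$ are $\tau$-compact, hence $\tau$-closed, and that translations are homeomorphisms. So the method is to describe sets by *norm inequalities* $\|b+x\|\le r$ with $x\in\mathfrak B$: each such inequality defines a $\tau$-closed set.

*Proof.* **Step 1: $\mathfrak M$ is $\tau$-closed.** We claim that the unit ball of $\mathfrak M_{sa}$ is
$$\{b\in\mathfrak B:\|b\|\le1,\ \|b+it\|^2\le1+t^2\text{ for all }t\in\mathbb R\}.$$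
If $b=b^*$ and $\|b\|\le1$, then $\|b+it\|^2=\|b^2+t^2\|\le1+t^2$. Conversely, let $b$ be in this set and suppose $\operatorname{Im}b\ne0$. Take a state $\rho$ with $|\rho(\operatorname{Im}b)|=\|\operatorname{Im}b\|$. For $t$ with the sign of $\rho(\operatorname{Im}b)$, $\|b+it\|\ge|\rho(b+it)|\ge|\rho(\operatorname{Im}b)|+|t|$, so $(\|\operatorname{Im}b\|+|t|)^2\le1+t^2$. This fails for large $|t|$. So $b=b^*$, and then $b\in\mathfrak B\cap\mathfrak B^*=\mathfrak M$.

Hence the unit ball of $\mathfrak M_{sa}$ is $\tau$-closed, and so $\tau$-compact. Let $(m_i)$ be a net in the unit ball of $\mathfrak M$ with $m_i\to b$ in $\tau$. Pass to a subnet along which the real and imaginary parts of $m_i$ converge to some $x,y$ in the unit ball of $\mathfrak M_{sa}$. Then $b=x+iy\in\mathfrak M$, and $\|b\|\le1$. So the unit ball of $\mathfrak M$ is $\tau$-closed, and by Krein–Smulian $\mathfrak M$ is $\tau$-closed.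

**Step 2: $\tau|_{\mathfrak M}$ is the usual topology.** Since $\mathfrak M$ is a $\tau$-closed subspace of $\mathfrak B=X^*$, the restrictions to $\mathfrak M$ of the functionals in $X$ form a predual of $\mathfrak M$ inside $\mathfrak M^*$ (the quotient of $X$ by the annihilator of $\mathfrak M$), and its weak-$*$ topology is $\tau|_{\mathfrak M}$. Now $\mathfrak M$ is a von Neumann algebra. By Sakai's theorem, in the form that the only predual of $\mathfrak M$ inside $\mathfrak M^*$ is $\mathfrak M_*$, $\tau|_{\mathfrak M}$ is the usual weak-$*$ topology.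

For the multiplications, let $e\in\mathfrak M$ be a projection and $e'=1-e$. We show that the unit balls of the four corners $e\mathfrak Be$, $e\mathfrak Be'$, $e'\mathfrak Be$, $e'\mathfrak Be'$ are $\tau$-closed. By exchanging $e$ and $e'$ it is enough to treat $e'\mathfrak Be'$ and $e\mathfrak Be'$.

**Step 3: the unit ball of $e'\mathfrak Be'$ is $\tau$-closed.** We claim that it equals $\{b\in\mathfrak B:\|b+\lambda e\|\le1\text{ for all }|\lambda|\le1\}$. If $b=e'be'$ and $\|b\|\le1$, then $b+\lambda e$ is block diagonal and has norm at most $1$. Conversely, let $b$ be in the latter set; $\lambda=0$ gives $\|b\|\le1$. For a unit vector $\xi\in eK$, $|\langle b\xi,\xi\rangle+\lambda|\le1$ for all $|\lambda|=1$, so $\langle b\xi,\xi\rangle=0$. An operator with numerical range $\{0\}$ on a complex space is $0$, so $ebe=0$. For a unit vector $\xi\in eK$ and $|\lambda|=1$ we now have $(b+\lambda e)\xi=\lambda\xi+e'b\xi$, so $1+\|e'b\xi\|^2\le1$, and hence $e'be=0$. The same inequalities hold for $b^*$, so $e'b^*e=0$, that is, $ebe'=0$. Thus $b=e'be'$.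

**Step 4: the unit ball of $e\mathfrak Be'$ is $\tau$-closed.** Let $b_i=eb_ie'$, $\|b_i\|\le1$ and $b_i\to b$ in $\tau$. Then $\|b\|\le1$. We show that the other three corners of $b$ vanish.

Since $b_ie=0$, $(b_i+\lambda e)(b_i+\lambda e)^*=b_ib_i^*+|\lambda|^2e$, so $\|b_i+\lambda e\|^2\le1+|\lambda|^2$. In the limit $\|b+\lambda e\|^2\le1+|\lambda|^2$ for all $\lambda\in\mathbb C$. For a unit vector $\xi\in eK$ put $r=|\langle b\xi,\xi\rangle|$ and choose the phase of $\lambda$ so that $|\langle b\xi,\xi\rangle+\lambda|=r+|\lambda|$. Then $(r+|\lambda|)^2\le1+|\lambda|^2$ for all values of $|\lambda|$, which forces $r=0$. So $ebe=0$. Likewise, since $e'b_i=0$, $(b_i+\lambda e')^*(b_i+\lambda e')=b_i^*b_i+|\lambda|^2e'$, so $\|b+\lambda e'\|^2\le1+|\lambda|^2$ for all $\lambda$, and by the same argument $e'be'=0$.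

Let $z=e'be\in\mathfrak B$ and $k\in\mathbb N$. The operator $b_i$ maps $e'K$ to $eK$ and kills $eK$, while $z$ maps $eK$ to $e'K$ and kills $e'K$. So $\|b_i+kz\|\le\max(1,k\|z\|)$, and in the limit $\|b+kz\|\le\max(1,k\|z\|)$. But $e'(b+kz)e=(k+1)z$, so
$$(k+1)\|z\|\le\max(1,k\|z\|)\qquad\text{for all }k .$$
If $z\ne0$, this fails as soon as $k\|z\|\ge1$. So $z=0$ and $b=ebe'$.

**Step 5: multiplication by $e$ is $\tau$-continuous.** By Steps 3 and 4 the four corners have $\tau$-compact unit balls. Let $b_i\to b$ in $\tau$ be a bounded net. Every subnet has a further subnet along which the four corners of $b_i$ converge, each to an element of the same corner; the sum of the four limits is $b$, so the limits are the corners of $b$. Hence the corners of $b_i$ converge to the corners of $b$ along the whole net. Thus each of the four projections $\Pi$ of $\mathfrak B$ onto its corners is $\tau$-continuous on bounded sets. For $x\in X$ the kernel of $x\circ\Pi$ then meets the unit ball of $\mathfrak B$ in a $\tau$-closed set, and by Krein–Smulian it is $\tau$-closed.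 So $x\circ\Pi$ is $\tau$-continuous, that is, $x\circ\Pi\in X$, and $\Pi$ is $\tau$-continuous. Adding two corners, $b\mapsto eb=ebe+ebe'$ and $b\mapsto be=ebe+e'be$ are $\tau$-continuous.

**Step 6: from projections to $\mathfrak M$.** The projections of $\mathfrak M$ span a norm-dense subspace of $\mathfrak M$. Let $m_k\to m$ in norm, with each $m_k$ a linear combination of projections of $\mathfrak M$. For $x\in X$ the functionals $b\mapsto x(m_kb)$ belong to $X$ by Step 5, and they converge in norm to $b\mapsto x(mb)$. As $X$ is norm closed in $\mathfrak B^*$, the limit is in $X$. So $b\mapsto mb$ is $\tau$-continuous, and in the same way so is $b\mapsto bm$. $\square$
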